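\title{Complete collineations of large rank carry no K\"ahler--Einstein metric}

\begin{abstract}
A splitting $\mathbb C^n=\mathbb C^s\oplus\mathbb C^{n-s}$ groups the Pl\"ucker coordinates of the Grassmannian of $p$-planes into blocks. Projectivizing each block separately and taking the closure of the image gives a Fano manifold $\mathcal M_{s,p,n}$; the spaces of complete collineations are the case $s=p$, $n=2p$. It was conjectured that all $\mathcal M_{s,p,n}$ admit K\"ahler--Einstein metrics. We show that $\mathcal M_{s,p,n}$ is not K-semistable, and so has no K\"ahler--Einstein metric, as soon as its rank $r=\min\{s,p,n-s,n-p\}$ is at least $1600$, and that its greatest Ricci lower bound is then at most $40/\sqrt r$. The proof expresses the $S$-invariants of the boundary divisors as the coordinates of the barycenter of an explicit polynomial density on a polytope, and bounds this barycenter from below by integration by parts along smooth bumps.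
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $0<p<n$ and $0<s<n$ be integers, and let $\operatorname{Gr}(p,n)$ be the Grassmannian of $p$-planes in $\mathbb C^n$. Write $\mathbb C^n=V_1\oplus V_2$, where $V_1$ is spanned by the first $s$ and $V_2$ by the last $n-s$ standard basis vectors. Then
\[
\Lambda^p\mathbb C^n=\bigoplus_{(k_1,k_2)\in\mathbb K}\Lambda^{k_1}V_1\otimes\Lambda^{k_2}V_2,
\qquad
\mathbb K=\{(k_1,k_2): 0\le k_1\le s,\ 0\le k_2\le n-s,\ k_1+k_2=p\}.
\]
A $p$-plane $x$ determines the line $\Lambda^px\subset\Lambda^p\mathbb C^n$. If $x$ is the row space of a $p\times n$ matrix, the coordinates of this line are the $p\times p$ minors of the matrix, the Pl\"ucker coordinates, and its component in $\Lambda^{k_1}V_1\otimes\Lambda^{k_2}V_2$ is the block of those minors that use exactly $k_1$ of the first $s$ columns. Projectivizing each block separately gives a rational map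
\[
\mathcal K_{s,p,n}\colon\operatorname{Gr}(p,n)\dashrightarrow\prod_{(k_1,k_2)\in\mathbb K}\mathbb P\big(\Lambda^{k_1}V_1\otimes\Lambda^{k_2}V_2\big).
\]
The closure of its graph is a canonical blow-up $\mathcal T_{s,p,n}$ of the Grassmannian. The closure of its image is the variety $\mathcal M_{s,p,n}$ studied here; it also embeds in $\mathcal T_{s,p,n}$ as a distinguished submanifold \cite{Fang}. The set $\mathbb K$ has $r+1$ elements, where
\[
r=\min\{s,p,n-s,n-p\}
\]
is the \emph{rank}.

The map $\mathcal K_{s,p,n}$ forgets exactly one parameter. The group $\mathbb C^*$ acts on $\mathbb C^n$ by $(v_1,v_2)\mapsto(v_1,\epsilon v_2)$ and multiplies the block $(k_1,k_2)$ by $\epsilon^{k_2}$, so $\mathcal K_{s,p,n}$ is constant on orbits; Section~\ref{sec:structure} shows that it separates generic orbits. Thus $\mathcal M_{s,p,n}$ compactifies the space of generic $\mathbb C^*$-orbits in the Grassmannian. For $p=1$ there are two blocks and $\mathcal M_{s,1,n}=\mathbb P^{s-1}\times\mathbb P^{n-s-1}$. For $s=p$, $n=2p$, a generic plane is the graph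 of an isomorphism $\varphi\colon V_1\to V_2$, the blocks are the exterior powers $\Lambda^j\varphi$, and $\mathcal M_{p,p,2p}$ is the De Concini--Procesi space of complete collineations, a compactification of $PGL_p$; for $p=2$ it is $\mathbb P^3$, the projective space of $2\times2$ matrices.

The following results are from \cite{Fang}. The variety $\mathcal M_{s,p,n}$ is a Fano manifold, that is, a smooth projective variety with ample anticanonical bundle. It admits a K\"ahler--Einstein metric if and only if $\mathcal M_{p,s,n}$ does. It admits one if $|s+p-n|\gg r$, $|s-p|\gg r$ and $\mathcal M_{r,r,2r}$ admits one. It admits one whenever $r\le2$, and $\mathcal M_{p,p,2p}$ admits one for $p\le5$. These cases, and the large symmetry group $GL(V_1)\times GL(V_2)$, which acts with a dense orbit, suggest the conjecture of \cite{Fang} that \emph{every $\mathcal M_{s,p,n}$ admits a K\"ahler--Einstein metric}. We disprove it. For a Fano manifold $X$ let $R(X)$ be the greatest Ricci lower bound, the supremum of the $\tau\in[0,1]$ for which some K\"ahler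 form $\omega\in2\pi c_1(X)$ has $\operatorname{Ric}(\omega)\ge\tau\omega$; a K\"ahler--Einstein metric has $\operatorname{Ric}(\omega)=\omega$.

\begin{theorem}\label{thm:main}
Let $r=\min\{s,p,n-s,n-p\}\ge1600$. Then $\mathcal M_{s,p,n}$ is not K-semistable and admits no K\"ahler--Einstein metric. Moreover $R(\mathcal M_{s,p,n})\le40/\sqrt r$.
\end{theorem}

In particular $\mathcal M_{p,p,2p}$ has no K\"ahler--Einstein metric for any $p\ge1600$. Of the results quoted above, the proof uses only that $\mathcal M_{s,p,n}$ is a Fano manifold.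

The proof has an algebraic half and an analytic half. A K\"ahler--Einstein Fano manifold $X$ has the property that pluri-anticanonical sections vanish along any prime divisor $D\subset X$, on average and after normalization, to order at most $1$ (Section~\ref{sec:K}). On $\mathcal M_{s,p,n}$ the sections decompose into pairwise non-isomorphic irreducible representations of $GL(V_1)\times GL(V_2)$, indexed by the lattice points of a polytope $\Delta\subset\mathbb R^{r-1}$. The coordinates $u_1,\dots,u_{r-1}$ on $\Delta$ record the orders of vanishing along the $r-1$ invariant prime divisors, and Weyl's dimension formula gives the weight of each point. So the average orders of vanishing are the coordinates of a barycenter (Theorem~\ref{thm:A}, proved in Sections~\ref{sec:structure} and~\ref{sec:sections}). The analytic half shows that some coordinate of this barycenter exceeds $\sqrt r/40$ (Theorem~\ref{thm:B}, proved in Section~\ref{sec:bary}). The reason is that in large rank the density is nearly flat in certain directions pointing into the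 polytope, and a flat density cannot keep its mass close to the walls $u_k=0$.

\section{Valuative invariants of Fano manifolds}\label{sec:K}

Let $X$ be a Fano manifold of dimension $d$. A \emph{prime divisor over $X$} is a prime divisor $F$ on a smooth variety $X'$ with a proper birational morphism $\mu\colon X'\to X$. It defines the valuation $v=\operatorname{ord}_F$ on the function field of $X$, and its \emph{center} is the irreducible closed subset $\mu(F)\subsetneq X$. For a rational section $\varsigma$ of a line bundle on $X$, $v(\varsigma)$ is the order of $\mu^*\varsigma$ along $F$; for a divisor $D$ on $X$, $v(D)$ is the coefficient of $F$ in $\mu^*D$. If $D$ is effective, then $v(D)>0$ exactly when the center lies in $D$.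

The \emph{log discrepancy} $A_X(F)$ is $1$ plus the order along $F$ of the pullback of a local generator of $\omega_X$; it equals $1$ if $F$ is a divisor on $X$ itself. For real $\tau\ge0$ put
\[
\operatorname{vol}(-K_X-\tau F)=\limsup_{m\to\infty}\frac{\dim\{\varsigma\in H^0(X,\omega_X^{-m}): v(\varsigma)\ge m\tau\}}{m^d/d!},
\]
\[
S_X(F)=\frac1{\operatorname{vol}(-K_X)}\int_0^\infty\operatorname{vol}(-K_X-\tau F)\,d\tau .
\]
The ratio $\operatorname{vol}(-K_X-\tau F)/\operatorname{vol}(-K_X)$ is the asymptotic proportion of sections of $\omega_X^{-m}$ that vanish to order at least $m\tau$, so $S_X(F)$ is the average normalized order of vanishing. For a hyperplane $H\subset\mathbb P^d$ the ratio is $(1-\frac\tau{d+1})^d$, and $S(H)=1=A(H)$. Let $\delta(X)$ be the infimum of $A_X(F)/S_X(F)$ over all prime divisors over $X$.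

K-semistability and K-polystability are algebraic conditions on $X$. Their definitions are not needed here, because they enter only through the following theorems.
\begin{itemize}
\item[(K1)] If $X$ is K\"ahler--Einstein, then $X$ is K-semistable \cite{Berman}. If $X$ is K-semistable, then $A_X(F)\ge S_X(F)$ for every prime divisor $F$ over $X$ \cite{Fujita,Li}.
\item[(K2)] Let a connected reductive group $G$ act on $X$. If $A_X(F)>S_X(F)$ for every prime divisor $F$ over $X$ whose valuation is $G$-invariant, then $X$ is K-polystable \cite{Zhuang}. A K-polystable Fano manifold is K\"ahler--Einstein, by the theorem of Chen--Donaldson--Sun and Tian.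
\item[(K3)] $R(X)=\min\{1,\delta(X)\}$ \cite{BBJ,CRZ}.
\end{itemize}
We also need the fact that a simple normal crossing pair is log canonical.
\begin{itemize}
\item[(K4)] If $D_1+\dots+D_l$ is a simple normal crossing divisor on $X$, then $A_X(F)\ge\sum_kv(D_k)$.
\end{itemize}
To see this, choose coordinates $t_1,\dots,t_d$ near a general point of the center such that the $D_k$ through it are $\{t_1=0\},\dots,\{t_{l'}=0\}$. If $z$ is a local equation of $F$, then $\mu^*t_k$ is $z^{v(D_k)}$ times a unit near the general point of $F$, so $\mu^*(dt_k/t_k)$ is $v(D_k)\,dz/z$ plus a regular form. Hence $\mu^*\big(\frac{dt_1}{t_1}\wedge\dots\wedge\frac{dt_{l'}}{t_{l'}}\wedge dt_{l'+1}\wedge\dots\wedge dt_d\big)$ has at most a simple pole along $F$, which says $A_X(F)-1-\sum_kv(D_k)\ge-1$.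

\section{The polytope, the density and the barycenter}\label{sec:polytope}

Fix integers $r\ge2$ and $a,c\ge0$. For $y\in\mathbb R^r$ with $y_1+\dots+y_r=0$ put
\begin{equation}\label{eq:u}
u_k=k(r-k)+1-(y_1+\dots+y_k)\qquad(0\le k\le r),
\end{equation}
so that $u_0=u_r=1$. The numbers $u=(u_1,\dots,u_{r-1})\in\mathbb R^{r-1}$ are affine coordinates on the hyperplane $\sum_iy_i=0$. Subtracting consecutive equations in \eqref{eq:u} gives
\begin{equation}\label{eq:y}
y_i=r+1-2i+u_{i-1}-u_i,\qquad g_k:=y_k-y_{k+1}=2+u_{k-1}+u_{k+1}-2u_k .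
\end{equation}
Later $y$ will be a normalized dominant weight of $PGL_r$, and $u_k$ a normalized order of vanishing. Both conditions, dominance and regularity of the section, are inequalities, and they cut out
\[
\Delta=\{u\in\mathbb R^{r-1}: u_k\ge0\ \text{and}\ g_k\ge0\ \text{for}\ 1\le k\le r-1\}.
\]

\begin{lemma}\label{lem:Delta}
The set $\Delta$ is a compact convex polytope that contains $0$ and has $(1,\dots,1)$ as an interior point. On $\Delta$ we have $y_1\ge\dots\ge y_r$ and $|y_i|\le r$; at $u=0$ we have $y_1=r$ and $y_r=-r$.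
\end{lemma}

\begin{proof}
On $\Delta$ the $y_i$ decrease and have sum $0$, so the mean of the $k$ largest is at least $0$, and \eqref{eq:u} gives $0\le u_k\le k(r-k)+1$. At $u=(1,\dots,1)$ all $g_k$ equal $2$, and at $u=0$ all $g_k$ are at least $2$. Finally $y_1=r-u_1$ and $y_r=-(r-u_{r-1})$ by \eqref{eq:y}, so $-r\le y_r\le y_i\le y_1\le r$, with equality at both ends for $u=0$.
\end{proof}

Let $\mathbb P$ and $\mathbb E$ denote probability and expectation for the probability measure on $\Delta$ whose density with respect to $du$ is proportional to the polynomial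
\begin{equation}\label{eq:f}
f=f_0f_1,\qquad f_0=\prod_{i<j}(y_i-y_j)^2,\qquad f_1=\prod_{i=1}^r(r+a+y_i)^a(r+c-y_i)^c,
\end{equation}
where factors with exponent $0$ are $1$. If $a>0$, then $r+a+y_i\ge a>0$ on $\Delta$ by Lemma~\ref{lem:Delta}, and if $c>0$, then $r+c-y_i\ge c>0$. So $f_1>0$ on $\Delta$, and $\log f_1$, a sum of logarithms of positive affine functions, is smooth and concave there. The polytope has two kinds of walls: $f$ vanishes on the walls $g_k=0$, since $g_k^2$ divides $f_0$, and the walls $u_k=0$ are the ones near which the mass must stay if the manifold is to be K\"ahler--Einstein (Figure~\ref{fig:Delta}).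

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.3]
\fill[gray!15] (0,0)--(1.5,0)--(3,3)--(0,1.5)--cycle;
\draw[->] (0,0)--(3.4,0) node[right] {$u_1$};
\draw[->] (0,0)--(0,3.3) node[above] {$u_2$};
\draw[very thick] (0,1.5)--(0,0)--(1.5,0);
\draw[thick,dashed] (1.5,0)--(3,3)--(0,1.5);
\draw (1,0)--(1,1)--(0,1);
\fill (1,1) circle (1.2pt) node[above right] {$(1,1)$};
\node[right] at (3,3) {$(3,3)$};
\node[below] at (1.5,0) {$\frac32$};
\node[left] at (0,1.5) {$\frac32$};
\node[right] at (2.3,1.4) {$g_1=0$};
\node[above left] at (1.6,2.35) {$g_2=0$};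
\end{tikzpicture}
\caption{The polytope $\Delta$ for $r=3$, where $g_1=3+u_2-2u_1$ and $g_2=3+u_1-2u_2$. The density $f$ vanishes on the dashed walls. If $\mathcal M_{s,p,n}$ of rank $3$ is K\"ahler--Einstein, the barycenter of $f\,du$ lies in the unit square; if both of its coordinates are less than $1$, the manifold is K\"ahler--Einstein.}
\label{fig:Delta}
\end{figure}

\begin{theorem}\label{thm:A}
Let $X=\mathcal M_{s,p,n}$ have rank $r\ge2$, and take $a=|s+p-n|$, $c=|s-p|$ in \eqref{eq:f}. Then $X$ carries prime divisors $D_1,\dots,D_{r-1}$ with $S_X(D_k)=\mathbb E[u_k]$. Moreover: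
\begin{itemize}
\item[(i)] if $X$ is K\"ahler--Einstein, then $\mathbb E[u_k]\le1$ for all $k$;
\item[(ii)] if $\mathbb E[u_k]<1$ for all $k$, then $X$ is K\"ahler--Einstein.
\end{itemize}
\end{theorem}

\begin{theorem}\label{thm:B}
If $r\ge1600$, then for all integers $a,c\ge0$,
\[
\max_{1\le k\le r-1}\mathbb E[u_k]>\frac{\sqrt r}{40}\ \ (\ge1).
\]
\end{theorem}

\begin{proof}[Proof of Theorem~\ref{thm:main} from Theorems~\ref{thm:A} and~\ref{thm:B}]
Choose $k$ with $\mathbb E[u_k]>\sqrt r/40\ge1$. Then $A_X(D_k)=1<S_X(D_k)$, so by (K1) the manifold $X$ is not K-semistable and not K\"ahler--Einstein. By (K3), $R(X)\le\delta(X)\le A_X(D_k)/S_X(D_k)=1/\mathbb E[u_k]\le40/\sqrt r$.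
\end{proof}

\begin{example}[Rank two]\label{ex:rank2}
Let $r=2$, write $u=u_1$ and $y=y_1=-y_2=2-u$. Then $\Delta=[0,2]$, and $f$ is proportional to $y^2\eta(y)$ with
\[
\eta(y)=\Big(1-\frac{y^2}{(2+a)^2}\Big)^a\Big(1-\frac{y^2}{(2+c)^2}\Big)^c .
\]
For $a=c=0$,
\[
\mathbb E[u]=\int_0^2u(2-u)^2du\Big/\int_0^2(2-u)^2du=\tfrac43\big/\tfrac83=\tfrac12 .
\]
In general, Bernoulli's inequality and $(2+a)^2\ge8a$ give $(1-\frac{y^2}{(2+a)^2})^a\ge1-\frac{4a}{(2+a)^2}\ge\frac12$ on $[0,2]$, and the same holds for $c$, so $\frac14\le\eta\le1$. Therefore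
\[
\int_0^2(1-u)\,y^2\eta\,du=\int_0^2(y-1)y^2\eta\,dy\ge\frac14\int_1^2(y-1)y^2dy-\int_0^1(1-y)y^2dy=\frac14\cdot\frac{17}{12}-\frac1{12}>0 .
\]
So $\mathbb E[u]<1$ for all $a,c$, and Theorem~\ref{thm:A}(ii) recovers the existence of K\"ahler--Einstein metrics in rank $2$.
\end{example}

\begin{remark}
Two further results quoted in the introduction have visible counterparts in \eqref{eq:f}. The numbers $r,a,c$ are symmetric in $s$ and $p$, so $\mathcal M_{s,p,n}$ and $\mathcal M_{p,s,n}$ have the same measure. And for fixed $r$, $\prod_i(1+\frac{r+y_i}a)^a\to e^{\sum_i(r+y_i)}=e^{r^2}$ uniformly on $\Delta$ as $a\to\infty$, and $\prod_i(1+\frac{r-y_i}c)^c\to e^{r^2}$ as $c\to\infty$; so as $a,c\to\infty$ the measure tends to that of $\mathcal M_{r,r,2r}$, where $a=c=0$.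
\end{remark}

\section{A bundle of complete collineations}\label{sec:structure}

Let $X=\mathcal M_{s,p,n}$ and $G=GL(V_1)\times GL(V_2)$. The group $G$ acts on each block $\Lambda^{k_1}V_1\otimes\Lambda^{k_2}V_2$, the map $\mathcal K_{s,p,n}$ is equivariant, and so $G$ acts on $X$. To compute sections we need a description of $X$ in which this action is transparent. It comes from splitting a generic plane into the part that is recorded by flags in $V_1$ and $V_2$ and an $r\times r$ invertible matrix.

\subsection{Generic planes}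
For a $p$-plane $x\subset V_1\oplus V_2$ let $A_i=x\cap V_i$, let $A_i'\subset V_i$ be the projection of $x$, and put $U_i=A_i'/A_i$, $C_i=V_i/A_i'$. Call $x$ \emph{generic} if both $A_i$ have the smallest possible dimension; generic planes form a dense open set. The kernel of $x\to A_1'$ is $A_2$ and the kernel of $x\to A_2'$ is $A_1$, so for generic $x$ the numbers $a_i=\dim A_i$, $c_i=\dim C_i$ are
\begin{align*}
a_1&=\max(0,p+s-n), & c_2&=n-s-(p-a_1)=\max(0,n-s-p),\\
a_2&=\max(0,p-s), & c_1&=s-(p-a_2)=\max(0,s-p).
\end{align*}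
With $a=|s+p-n|$ and $c=|s-p|$ this gives
\begin{equation}\label{eq:ac}
a_1c_2=0,\quad a_1+c_2=a,\qquad a_2c_1=0,\quad a_2+c_1=c .
\end{equation}
Both $U_i$ have dimension $p-a_1-a_2$, and this is the rank. If $p+s\le n$ and $p\le s$, it is $p$, and $p\le s\le n-p$, $p\le n-s$. If $p+s\le n$ and $p>s$, it is $s$, and $s<p\le n-s$, $s\le n-p$. If $p+s>n$ and $p\le s$, it is $n-s$, and $n-s<p\le s$, $n-s\le n-p$. If $p+s>n$ and $p>s$, it is $n-p$, and $n-p<s<p$, $n-p<n-s$. In $\mathbb K$ the index $k_1$ runs from $\max(0,p+s-n)=a_1$ to $\min(s,p)=p-a_2=a_1+r$, so $\mathbb K$ consists of the pairs $(a_1+r-j,a_2+j)$ with $0\le j\le r$.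

We have $A_1\oplus A_2\subset x\subset A_1'\oplus A_2'$. The subspace $x/(A_1\oplus A_2)\subset U_1\oplus U_2$ projects onto each $U_i$. It meets $U_1$ in $0$: if $(v_1,v_2)\in x$ and $v_2\in A_2$, then $(v_1,0)\in x$, so $v_1\in A_1$; the same argument applies to $U_2$. Hence it is the graph of an isomorphism $\varphi\colon U_1\to U_2$. Conversely, flags $A_i\subset A_i'\subset V_i$ of dimensions $a_i$, $a_i+r$ and an isomorphism $\varphi$ define a generic plane, the preimage of the graph. So the generic planes form the bundle $\operatorname{Isom}(U_1,U_2)$ over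
\[
B=Fl(a_1,a_1+r;V_1)\times Fl(a_2,a_2+r;V_2),
\]
where $A_i,A_i',U_i,C_i$ now also denote the tautological bundles on $B$. The $\mathbb C^*$-action of the introduction scales $\varphi$. Let $Y$ be the closure of the image of $\varphi\mapsto([\Lambda^j\varphi])_{0<j<r}$ from $PGL_r$ to $\prod_{0<j<r}\mathbb P(\operatorname{End}\Lambda^j\mathbb C^r)$.

\begin{proposition}\label{prop:bundle}
There is a $G$-equivariant morphism $\pi\colon X\to B$ that is a Zariski-locally trivial bundle with fiber $Y$, whose transition functions act by $\varphi\mapsto\gamma_2\varphi\gamma_1^{-1}$, $\gamma_i\in GL_r$. It contains $X^0=\mathbb P\operatorname{Isom}(U_1,U_2)$ as a dense open subset, and $X^0$ is a single $G$-orbit.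
\end{proposition}

\begin{proof}
Let $x$ be generic. Let $\alpha_i$ span $\det A_i$, let $e_1,\dots,e_r\in A_1'$ lift a basis of $U_1$, and let $e_i'\in A_2'$ be lifts of $\varphi(e_i)$ with $e_i+e_i'\in x$. Then $\Lambda^px$ is spanned by $\alpha_1\wedge\alpha_2\wedge\bigwedge_i(e_i+e_i')$. For a $j$-element subset $J\subset\{1,\dots,r\}$ with complement $J^c$, define the sign $\pm_J$ by $e_{J^c}\wedge e_J=\pm_J\,e_1\wedge\dots\wedge e_r$. Up to a sign depending only on $j$, the block $(a_1+r-j,a_2+j)$ is
\[
\sum_{|J|=j}\pm_J\,(\alpha_1\wedge e_{J^c})\otimes(\alpha_2\wedge e'_J),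
\]
which lies in the subbundle $E_j=\det A_1\otimes\Lambda^{r-j}U_1\otimes\det A_2\otimes\Lambda^jU_2$ of the trivial bundle $\Lambda^{a_1+r-j}V_1\otimes\Lambda^{a_2+j}V_2$ on $B$. The wedge product gives an isomorphism $\Lambda^{r-j}U_1\cong\det U_1\otimes\Lambda^jU_1^*$ that sends $\pm_Je_{J^c}$ to $(e_1\wedge\dots\wedge e_r)\otimes e_J^*$. So $E_j$ is $\operatorname{Hom}(\Lambda^jU_1,\Lambda^jU_2)$ twisted by a line bundle, and the block is a nonzero multiple of $\sum_Je_J^*\otimes\varphi(e_J)=\Lambda^j\varphi$.

The blocks $j=0$ and $j=r$ are the lines $\det A_1'\otimes\det A_2$ and $\det A_1\otimes\det A_2'$. By the Pl\"ucker and Segre embeddings, these two blocks embed $B$ as a closed subvariety of the product of the two corresponding projective spaces. For $0<j<r$, $\mathbb P(E_j)$ is closed in $B\times\mathbb P(\Lambda^{a_1+r-j}V_1\otimes\Lambda^{a_2+j}V_2)$. Hence the fiber product over $B$ of the $\mathbb P(E_j)=\mathbb P\operatorname{Hom}(\Lambda^jU_1,\Lambda^jU_2)$, $0<j<r$, is closed in the target of $\mathcal K_{s,p,n}$, and $X$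 is the closure of $\mathbb P\operatorname{Isom}(U_1,U_2)$ in it. Over an open set $O\subset B$ on which $U_1$ and $U_2$ are trivialized, this closure is $O\times Y$, and a change of trivializations acts as stated. Finally $G$ is transitive on $B$, and the stabilizer of a point surjects onto $GL(U_1)\times GL(U_2)$, which is transitive on the fiber of $X^0$.
\end{proof}

For $r=1$ the fiber is a point and $X=B$. From now on $r\ge2$. Then $\dim X=\dim B+r^2-1$.

\subsection{The fiber}
The variety $Y$ is the wonderful compactification of $PGL_r$. Let $N^-,N\subset GL_r$ be the lower and upper unitriangular groups, and for $t=(t_1,\dots,t_{r-1})$ let $\chi=\operatorname{diag}(\chi_1,\dots,\chi_r)$ with $\chi_i=t_1\cdots t_{i-1}$. We use the following standard facts \cite{DP}, \cite[\S6.1]{BK}.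
\begin{itemize}
\item[(Y1)] $Y$ is smooth, and $Y\setminus PGL_r$ is a simple normal crossing union of prime divisors $D_1,\dots,D_{r-1}$, each stable under $PGL_r\times PGL_r$.
\item[(Y2)] The map $(\nu,t,\nu')\mapsto\nu\chi\nu'$ extends to an open embedding $N^-\times\mathbb A^{r-1}\times N\to Y$, whose image we call the \emph{cell}; in it $D_k=\{t_k=0\}$.
\item[(Y3)] $Y$ has a unique closed $PGL_r\times PGL_r$-orbit, namely $\bigcap_kD_k$, and it meets the cell.
\end{itemize}
For $r=2$ we have $Y=\mathbb P^3$ and
\[
\begin{pmatrix}1&0\\ \xi&1\end{pmatrix}\begin{pmatrix}1&0\\0&t_1\end{pmatrix}\begin{pmatrix}1&\zeta\\0&1\end{pmatrix}=\begin{pmatrix}1&\zeta\\ \xi&\xi\zeta+t_1\end{pmatrix},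
\]
so the cell is the affine chart $\varphi_{11}\ne0$, $t_1=\det\varphi/\varphi_{11}^2$, and $D_1$ is the quadric of singular matrices.

By (Y1) and Proposition~\ref{prop:bundle}, the $D_k$ globalize to $G$-stable prime divisors of $X$, again called $D_k$, with simple normal crossings and $X\setminus\bigcup_kD_k=X^0$. These are the divisors of Theorem~\ref{thm:A}.

To turn anticanonical sections into functions we need a reference section. At $\varphi\in X^0$ the relative tangent space is $\operatorname{Hom}(U_1,U_2)/\mathbb C\varphi$, which composition with $\varphi^{-1}$ identifies with $\operatorname{End}(U_1)/\mathbb C$. The determinant of the latter is canonically trivial, because conjugation acts on it with determinant $1$. This gives a $G$-invariant nowhere vanishing section $\sigma$ of $\omega_{X^0/B}^{-1}$, whose restriction to a fiber is the bi-invariant trivialization on $PGL_r$.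

\begin{lemma}\label{lem:sigma}
As a rational section of $\omega_{X/B}^{-1}$, $\sigma$ has order $k(r-k)+1$ along $D_k$.
\end{lemma}

\begin{proof}
It suffices to compute on the cell. Up to a constant, $\sigma^{-1}$ is the wedge product of the entries of $\varphi^{-1}d\varphi$ modulo scalar matrices, and it does not change if $\varphi^{-1}d\varphi$ is conjugated. For $\varphi=\nu\chi\nu'$,
\[
\nu'(\varphi^{-1}d\varphi)\nu'^{-1}=\chi^{-1}(\nu^{-1}d\nu)\chi+\chi^{-1}d\chi+d\nu'\,\nu'^{-1},
\]
and the three terms are strictly lower triangular, diagonal and strictly upper triangular. The $(j,i)$ entry of the first term, $j>i$, is $\chi_i/\chi_j=(t_i\cdots t_{j-1})^{-1}$ times that of $\nu^{-1}d\nu$. The diagonal term modulo scalars has the coordinates $d\log\chi_{k+1}-d\log\chi_k=dt_k/t_k$. The entries of $\nu^{-1}d\nu$ and of $d\nu'\,\nu'^{-1}$ wedge to invariant, hence nowhere vanishing, volume forms $\Omega^-$ on $N^-$ and $\Omega^+$ on $N$. So $\sigma^{-1}$ is a constant times $\prod_{i<j}(t_i\cdots t_{j-1})^{-1}\,\Omega^-\wedge\bigwedge_k\frac{dt_k}{t_k}\wedge\Omega^+$.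 The variable $t_k$ occurs for the $k(r-k)$ pairs with $i\le k<j$, and once more in $dt_k/t_k$.
\end{proof}

This is the origin of the constant in \eqref{eq:u}. The partial sums in \eqref{eq:u} come from the poles of functions on $PGL_r$. A weight $\lambda\in\mathbb Z^r$ is \emph{dominant} if $\lambda_1\ge\dots\ge\lambda_r$; it defines the Schur functor $S_\lambda$, and $S_\lambda\mathbb C^r$ is the irreducible $GL_r$-module of highest weight $\lambda$. Let $\Lambda^+$ be the set of dominant $\lambda$ with $\sum_i\lambda_i=0$; these are the ones for which scalars act trivially.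

\begin{lemma}\label{lem:coeff}
Let $\lambda\in\Lambda^+$ and $\chi^\lambda=\prod_kt_k^{-(\lambda_1+\dots+\lambda_k)}$. On the cell, every matrix coefficient of $S_\lambda$ is $\chi^\lambda$ times a regular function, and one matrix coefficient equals $\chi^\lambda$.
\end{lemma}

\begin{proof}
Write $S_\lambda(\varphi)=S_\lambda(\nu)S_\lambda(\chi)S_\lambda(\nu')$. The outer factors are regular on the cell. In a basis of weight vectors the middle factor is diagonal with entries $\prod_i\chi_i^{\mu_i}=\prod_kt_k^{\mu_{k+1}+\dots+\mu_r}=\prod_kt_k^{-(\mu_1+\dots+\mu_k)}$, where $\mu$ runs over the weights of $S_\lambda$. Since $\lambda-\mu$ is a sum of positive roots, $\mu_1+\dots+\mu_k\le\lambda_1+\dots+\lambda_k$, which gives the first claim. Let $e_\lambda$ be a highest weight vector and $e_\lambda^*$ the functional that is $1$ on $e_\lambda$ and $0$ on the other weight spaces. Then $\nu'$ fixes $e_\lambda$, and $\nu e_\lambda-e_\lambda$ lies in lower weight spaces, so $\langle e_\lambda^*,S_\lambda(\nu\chi\nu')e_\lambda\rangle=\chi^\lambda$.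
\end{proof}

\section{Anticanonical sections and the proof of Theorem~\ref{thm:A}}\label{sec:sections}

The whole computation is already visible on $\mathbb P^3$.

\begin{example}\label{ex:P3}
Let $X=\mathcal M_{2,2,4}=\mathbb P^3$, so that $\omega_X^{-1}=\mathcal O(4)$, $D_1=\{\det=0\}$ and $\sigma=\det^2$. The weights in $\Lambda^+$ are $\lambda=(l,-l)$, $l\ge0$, with $S_\lambda=\operatorname{Sym}^{2l}\otimes\det^{-l}$. The matrix coefficients of $S_\lambda$ are $P/\det^l$, where $P$ runs over the $(2l+1)^2$-dimensional space of matrix coefficients of $\operatorname{Sym}^{2l}$. This space is irreducible under $GL_2\times GL_2$ and contains $\varphi_{11}^{2l}$, so none of its nonzero elements is divisible by $\det$. Multiplying by $\sigma^m$ gives $P\det^{2m-l}$, which vanishes along $D_1$ to order exactly $2m-l=mu$ with $u=2-l/m$, and is regular exactly when $0\le l\le2m$, that is, $u\in\Delta=[0,2]$. The dimensions add up correctly, $\sum_{l=0}^{2m}(2l+1)^2=\binom{4m+3}3$, and $(2l+1)^2\approx m^2(4-2u)^2=m^2f(u)$. So the normalized order of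 vanishing is distributed with density $f$, and its mean is $\frac12$ by Example~\ref{ex:rank2}. Directly, $S(D_1)=\int_0^2(1-\frac\tau2)^3d\tau=\frac12$.
\end{example}

In general the matrix coefficients become bundles on $B$, and their sections are computed by the Borel--Weil theorem.

\subsection{Sections over the open orbit}
Fix $m\ge1$. Since $\omega_X^{-m}=\omega_{X/B}^{-m}\otimes\pi^*\omega_B^{-m}$, the sections of $\omega_X^{-m}$ over $X^0$ are the products $\Phi\sigma^m$ with $\Phi\in H^0(X^0,\pi^*\omega_B^{-m})$. The algebraic Peter--Weyl theorem says that the ring of regular functions on $PGL_r$ is the direct sum over $\lambda\in\Lambda^+$ of the spaces of matrix coefficients of $S_\lambda$. In families, $\pi_*\mathcal O_{X^0}=\bigoplus_{\lambda\in\Lambda^+}S_\lambda U_1\otimes(S_\lambda U_2)^*$, where $e\otimes\xi$ is the function $\varphi\mapsto\langle\xi,S_\lambda(\varphi)e\rangle$. Hence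
\[
H^0(X^0,\pi^*\omega_B^{-m})=\bigoplus_{\lambda\in\Lambda^+}\mathcal H_\lambda,\qquad
\mathcal H_\lambda=H^0\big(B,\omega_B^{-m}\otimes S_\lambda U_1\otimes(S_\lambda U_2)^*\big).
\]

We recall two facts. Let $Fl(a',a'+r;V)$ have tautological subquotients $A,U,C$ of ranks $a',r,c'$, and let $\alpha,\beta,\gamma$ be dominant weights of these lengths. The Borel--Weil theorem states that $H^0(S_\alpha A^*\otimes S_\beta U^*\otimes S_\gamma C^*)$ is $S_{(\alpha;\beta;\gamma)}V^*$ if the concatenated weight $(\alpha;\beta;\gamma)$ is dominant, and $0$ otherwise. Weyl's formula states that for dominant $\mu\in\mathbb Z^{n'}$, $\dim S_\mu\mathbb C^{n'}=\prod_{i<j}\frac{\mu_i-\mu_j+j-i}{j-i}$.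

For $\lambda\in\Lambda^+$ let $y=\lambda/m$, and let $u(\lambda/m)$ be given by \eqref{eq:u}. The partial sums of $\lambda$ can be any integers, so $\lambda\mapsto u(\lambda/m)$ identifies $\{\lambda\in\mathbb Z^r:\sum_i\lambda_i=0\}$ with the lattice $\frac1m\mathbb Z^{r-1}$, and dominance means $g_k\ge0$ for all $k$.

\begin{lemma}\label{lem:BW}
\begin{itemize}
\item[(a)] Each $\mathcal H_\lambda$ is zero or an irreducible $G$-module, and the nonzero ones are pairwise non-isomorphic.
\item[(b)] If $\mathcal H_\lambda\ne0$, the evaluation of $\mathcal H_\lambda$ at any $b\in B$ is onto the fiber.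
\item[(c)] If $u=u(\lambda/m)\in\Delta$, then $\mathcal H_\lambda\ne0$, and $\dim\mathcal H_\lambda=\kappa\,m^{\dim X-(r-1)}\big(f(u)+O(1/m)\big)$ uniformly in $\lambda$, with a constant $\kappa>0$ depending only on $s,p,n$.
\end{itemize}
\end{lemma}

\begin{proof}
The tangent bundle of $Fl(a',a'+r;V)$ has a filtration with quotients $\operatorname{Hom}(A,U)$, $\operatorname{Hom}(A,C)$, $\operatorname{Hom}(U,C)$, so
\[
\omega^{-1}=(\det A^*)^{r+c'}\otimes(\det U^*)^{c'-a'}\otimes(\det C^*)^{-(a'+r)} .
\]
Since $S_\lambda U=S_{(-\lambda_r,\dots,-\lambda_1)}U^*$, the bundle $\omega^{-m}\otimes S_\lambda U$ has the weight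
\[
\big(m(r+c'),\dots,m(r+c');\ m(c'-a')-\lambda_r,\dots,m(c'-a')-\lambda_1;\ -m(a'+r),\dots,-m(a'+r)\big).
\]
The differences between entries of different blocks are $m(r+a')+\lambda_i$ for $(A,U)$, $m(r+c')-\lambda_i$ for $(U,C)$, and $m(2r+a'+c')$ for $(A,C)$. For $\omega^{-m}\otimes(S_\lambda U)^*$ the middle entries are $m(c'-a')+\lambda_i$, and the differences are $m(r+a')-\lambda_i$, $m(r+c')+\lambda_i$ and $m(2r+a'+c')$. The first case applies to $V_1$ and the second to $V_2$.

Part (a) is the Borel--Weil theorem on each factor of $B$; the middle block of the highest weight determines $\lambda$. For (b), the evaluation at $b$ is nonzero, since otherwise by homogeneity all sections would vanish everywhere. It is equivariant for the stabilizer of $b$, and the fiber is an irreducible module of the stabilizer, acting through its Levi quotient. So the evaluation is onto.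

For (c), Lemma~\ref{lem:Delta} gives $|\lambda_i|\le mr$, so all differences are nonnegative and both weights are dominant. In Weyl's formula a pair inside an $A$-block or a $C$-block contributes $1$. Every other factor is $(m\ell(y)+j-i)/(j-i)$, where $\ell$ is one of: $y_i-y_j$, once for $V_1$ and once for $V_2$, for each $i<j$; for each $i$, $r+a_1+y_i$ ($a_1$ times), $r+c_1-y_i$ ($c_1$ times), $r+a_2-y_i$ ($a_2$ times), $r+c_2+y_i$ ($c_2$ times); or a positive constant ($a_1c_1+a_2c_2$ times). The pairs in different blocks number $\dim B$, so there are $r(r-1)+\dim B=\dim X-(r-1)$ such factors. By \eqref{eq:ac}, one of $a_1,c_2$ is $0$ and the other is $a$, so $(r+a_1+y_i)^{a_1}(r+c_2+y_i)^{c_2}=(r+a+y_i)^a$; in the same way $(r+c_1-y_i)^{c_1}(r+a_2-y_i)^{a_2}=(r+c-y_i)^c$. Thus the product of the nonconstant $\ell$ is $f$. All $\ell$ are bounded on $\Delta$, which makes the error uniform.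
\end{proof}

\subsection{Orders of vanishing}
Lemmas~\ref{lem:sigma} and~\ref{lem:coeff} give a lower bound for the order of $\mathcal H_\lambda\sigma^m$ along each $D_k$. For part (ii) of Theorem~\ref{thm:A} we need the exact order along every invariant divisor \emph{over} $X$, and such a divisor may be centered deep in the boundary. Both needs are met by showing that, once the fixed part along the $D_k$ is removed, the sections have no common zero.

\begin{lemma}\label{lem:bpf}
Let $\mathcal H_\lambda\ne0$ and $u=u(\lambda/m)$. The elements of $\mathcal H_\lambda\sigma^m$ are global sections of the line bundle $\mathcal L_\lambda=\omega_X^{-m}(-\sum_kmu_kD_k)$, and they have no common zero on $X$.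
\end{lemma}

\begin{proof}
Let $O\subset B$ be an open set on which $U_1$, $U_2$ and $\omega_B$ are trivialized, and work on $O\times(\text{cell})$, which meets every $D_k$. By Lemma~\ref{lem:sigma} and $mu_k=m(k(r-k)+1)-(\lambda_1+\dots+\lambda_k)$, the line bundle $\mathcal L_\lambda$ is generated there by $\chi^\lambda\sigma^m$. An element $\Phi\in\mathcal H_\lambda$ is a combination of matrix coefficients of $S_\lambda$ with coefficients in $\mathcal O(O)$, so $\Phi/\chi^\lambda$ is regular by Lemma~\ref{lem:coeff}. Thus $\Phi\sigma^m$ is a rational section of $\mathcal L_\lambda$ that is regular on $X^0$ and has no pole along any $D_k$; as $X$ is smooth, it is regular.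

Let $Z\subset X$ be the set of common zeros, and let $b\in O$. By Lemma~\ref{lem:BW}(b), some $\Phi$ restricts on the fiber $Y_b$ to the matrix coefficient $\chi^\lambda$, so $Z$ misses the cell of $Y_b$. Now $Z$ is closed and $G$-stable. If it were nonempty, it would meet $Y_b$, since $G$ is transitive on $B$, in a nonempty closed subset stable under $PGL_r\times PGL_r$. Such a subset contains a closed orbit, which meets the cell by (Y3). So $Z$ is empty.
\end{proof}

\begin{lemma}\label{lem:val}
Let $v$ be the valuation of a prime divisor over $X$, and assume that $v$ is $G$-invariant. Put $\ell_v(u)=\sum_kv(D_k)u_k$. If $\Phi=\sum_\lambda\Phi_\lambda\ne0$ with $\Phi_\lambda\in\mathcal H_\lambda$, then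
\[
v(\Phi\sigma^m)=\min\{m\,\ell_v(u(\lambda/m)):\Phi_\lambda\ne0\}.
\]
\end{lemma}

\begin{proof}
For each integer $j$, the set $\{\Phi:v(\Phi\sigma^m)\ge j\}$ is a linear subspace, and it is $G$-stable because $v$ and $\sigma$ are invariant. A submodule of a direct sum of pairwise non-isomorphic irreducible modules is the sum of some of them (Lemma~\ref{lem:BW}(a)). Hence $v$ takes one value $v_\lambda$ on the nonzero elements of $\mathcal H_\lambda\sigma^m$, and $v(\Phi\sigma^m)=\min\{v_\lambda:\Phi_\lambda\ne0\}$. By Lemma~\ref{lem:bpf}, some element of $\mathcal H_\lambda\sigma^m$ does not vanish identically on the center of $v$ as a section of $\mathcal L_\lambda$. As a rational section of $\omega_X^{-m}$ it has valuation $\sum_kmu_k\,v(D_k)$, and this is $v_\lambda$.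
\end{proof}

\begin{proposition}\label{prop:S}
For $F$ a prime divisor over $X$ with $G$-invariant valuation $v$, we have $S_X(F)=\sum_kv(D_k)\,\mathbb E[u_k]$.
\end{proposition}

\begin{proof}
A section $\Phi\sigma^m$ over $X^0$ extends to $X$ exactly when it has order at least $0$ along every $D_k$. By Lemma~\ref{lem:val} for $\operatorname{ord}_{D_k}$, whose linear form is $u_k$, this means that $u(\lambda/m)\in\Delta$ for every $\lambda$ with $\Phi_\lambda\ne0$. So $H^0(X,\omega_X^{-m})=\bigoplus\mathcal H_\lambda\sigma^m$ over the points of $\frac1m\mathbb Z^{r-1}\cap\Delta$. By Lemma~\ref{lem:val} for $v$, the sections with $v\ge m\tau$ form the sum over the points of the polytope $\Delta_\tau=\Delta\cap\{\ell_v\ge\tau\}$. By Lemma~\ref{lem:BW}(c) their dimension is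
\[
\kappa\,m^{\dim X}\cdot\frac1{m^{r-1}}\sum_{u\in\frac1m\mathbb Z^{r-1}\cap\Delta_\tau}\big(f(u)+O(\tfrac1m)\big)=\kappa\,m^{\dim X}\Big(\int_{\Delta_\tau}f\,du+o(1)\Big),
\]
a Riemann sum of a continuous function over a polytope. Dividing by the case $\tau=0$ gives $\operatorname{vol}(-K_X-\tau F)/\operatorname{vol}(-K_X)=\mathbb P(\ell_v\ge\tau)$. Since $\ell_v\ge0$ on $\Delta$, integration over $\tau$ gives $S_X(F)=\mathbb E[\ell_v]$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Proposition~\ref{prop:S} with $F=D_k$ gives $S_X(D_k)=\mathbb E[u_k]$. Since $A_X(D_k)=1$, part (i) follows from (K1).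

For (ii), let $F$ be a prime divisor over $X$ with $G$-invariant valuation $v$. Its center is a proper closed $G$-stable subset. It cannot meet the dense orbit $X^0$, so it lies in $\bigcup_kD_k$, and being irreducible it lies in some $D_k$. Thus all $v(D_k)$ are nonnegative and one is positive. By (K4) and Proposition~\ref{prop:S},
\[
A_X(F)-S_X(F)\ge\sum_kv(D_k)\big(1-\mathbb E[u_k]\big)>0,
\]
and (K2) applies to the connected reductive group $G$.
\end{proof}

The strict inequality in (ii) is what (K2) requires; the case $\max_k\mathbb E[u_k]=1$ is not decided by Theorem~\ref{thm:A}.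

\section{The barycenter in large rank: proof of Theorem~\ref{thm:B}}\label{sec:bary}

\subsection{The idea}\label{sub:idea}
Consider first a smooth probability density $f$ on an interval $[0,T]$ with $f(T)=0$, and suppose $\mathbb E[u]\le M$. Let $\phi=\min(u,2M)$. Since $\phi f$ vanishes at both ends, $\mathbb E[\phi']=\mathbb E[\phi\cdot(-\log f)']$. The left side is $\mathbb P(u<2M)$, which is at least $\frac12$ by Markov's inequality. If the slope $(-\log f)'$ could be replaced by a constant $\epsilon$, the right side would be at most $\epsilon M$, and so $M\ge1/(2\epsilon)$: a flat density has a large mean. In rank $2$ with $a=c=0$ the slope is $2/(2-u)$, which equals $2$ at $u=1$; this is steep, and indeed $\mathbb E[u]=\frac12$.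

In rank $r$ the slope of $-\log f_0$ at $(1,\dots,1)$ in the direction $u_k$ is $\frac1k+\frac1{r-k}$ (Lemma~\ref{lem:expand} below), which is about $4/r$ for $k$ near $r/2$. But one coordinate cannot move far alone: the wall $g_k=0$ forces $u_k\le1+\frac12(u_{k-1}+u_{k+1})$. So we move along a smooth bump $w=(w_k)$ of height $1$ and width $h$. Heuristically, in passing from $(1,\dots,1)$ to $(1,\dots,1)+Mw$, the function $-\log f_0$ grows by about $Mh/r$ at first order and $M^2/h^2$ at second order. Both are small when $M\ll h\ll r/M$, and such $h$ exist when $M\ll\sqrt r$. This is the source of the bound $\sqrt r/40$. The proof carries out the one-dimensional argument in the direction $w$, splits the slope into a constant, a linear term and a remainder, and controls the remainder by a second integration by parts.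

Throughout, we use summation by parts: for numbers $b_0,\dots,b_r$ and $\psi_1,\dots,\psi_r$,
\begin{equation}\label{eq:sbp}
\sum_{i=1}^r(b_{i-1}-b_i)\psi_i=b_0\psi_1-b_r\psi_r+\sum_{k=1}^{r-1}b_k(\psi_{k+1}-\psi_k).
\end{equation}
We also use the divergence theorem for a Lipschitz vector field on a polytope: the integral of the divergence equals the outward flux. Every facet of $\Delta$ lies in some $\{u_k=0\}$ or in some $\{g_k=0\}$. All expectations below are finite, because $f_0/(y_i-y_j)$ is a polynomial. In Sections~\ref{sub:ibp} and~\ref{sub:q}, $r\ge2$ is arbitrary.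

\subsection{Integration by parts in a positive direction}\label{sub:ibp}
Let $w\in\mathbb R^{r-1}$ with all $w_k\ge0$, put $w_0=w_r=0$, and let $\partial_w$ be the directional derivative. By \eqref{eq:y}, $W_i:=\partial_wy_i=w_{i-1}-w_i$. The first lemma removes the factor $f_1$, and with it the dependence on $a$ and $c$.

\begin{lemma}\label{lem:ibp}
Let $\psi(\xi)=\frac a{r+a+\xi}-\frac c{r+c-\xi}$, where a term with $a=0$ or $c=0$ is absent. On $\Delta$,
\begin{equation}\label{eq:f1}
\partial_w\log f_1=\sum_{k=1}^{r-1}w_k\big(\psi(y_{k+1})-\psi(y_k)\big)\ge0 .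
\end{equation}
For every Lipschitz function $\phi\ge0$ on $\Delta$,
\begin{equation}\label{eq:ibp}
\mathbb E[\partial_w\phi]\le\mathbb E\big[\phi\cdot(-\partial_w\log f_0)\big].
\end{equation}
\end{lemma}

\begin{proof}
We have $\partial_w\log f_1=\sum_iW_i\psi(y_i)$, and \eqref{eq:sbp} gives the formula. Since $a,c\ge0$, the function $\psi$ is nonincreasing on $[-r,r]$, and $y_{k+1}\le y_k$; this gives the sign. Apply the divergence theorem to the field $\phi fw$. The flux through $\{g_k=0\}$ is $0$ since $f=0$ there, and the outward flux through $\{u_k=0\}$ has density $-\phi fw_k\le0$. Hence $\mathbb E[\partial_w\phi+\phi\,\partial_w\log f_0+\phi\,\partial_w\log f_1]\le0$, and the last term is nonnegative.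
\end{proof}

The assumption $w\ge0$ is used twice here: for the sign of the flux and for the sign in \eqref{eq:f1}.

Next we expand the slope about $u=(1,\dots,1)$, where $y_i-y_j=2(j-i)$. For $i<j$ put
\[
d_{ij}=2(j-i),\qquad\delta_i=u_{i-1}-u_i,\qquad e_{ij}=\delta_i-\delta_j,
\]
so that $y_i-y_j=d_{ij}+e_{ij}\ge0$, and let $q_{ij}$ be the remainder of the first-order expansion of $1/(d_{ij}+e_{ij})$:
\begin{equation}\label{eq:q}
q_{ij}=\frac1{d_{ij}+e_{ij}}-\frac1{d_{ij}}+\frac{e_{ij}}{d_{ij}^2}=\frac{e_{ij}^2}{d_{ij}^2(d_{ij}+e_{ij})}\ge0 .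
\end{equation}
Let $H_k=1+\frac12+\dots+\frac1k$, $H_0=0$, and $\gamma_i=\sum_{j>i}\frac1{j-i}-\sum_{j<i}\frac1{i-j}=H_{r-i}-H_{i-1}$. Then $\gamma_{k+1}-\gamma_k=-\big(\frac1k+\frac1{r-k}\big)$, and for any numbers $b_1,\dots,b_r$, collecting the coefficient of $b_i$ gives $\sum_{i<j}\frac{b_i-b_j}{j-i}=\sum_ib_i\gamma_i$.

\begin{lemma}\label{lem:expand}
In the interior of $\Delta$, $-\partial_w\log f_0=T_0+T_1+T_2$, where
\begin{align*}
T_0&=\sum_{k=1}^{r-1}w_k\Big(\frac1k+\frac1{r-k}\Big),\\
T_1&=\frac12\Big[\sum_{k=1}^{r-1}u_k(\Gamma_{k+1}-\Gamma_k)+\Gamma_1-\Gamma_r\Big],\qquad\Gamma_i=\sum_{1\le j\le r,\ j\ne i}\frac{W_i-W_j}{(i-j)^2},\\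
T_2&=2\sum_{i<j}(W_j-W_i)\,q_{ij}.
\end{align*}
\end{lemma}

\begin{proof}
Insert $\frac1{y_i-y_j}=\frac1{d_{ij}}-\frac{e_{ij}}{d_{ij}^2}+q_{ij}$ in $-\partial_w\log f_0=-2\sum_{i<j}\frac{W_i-W_j}{y_i-y_j}$. The first part is $-\sum_{i<j}\frac{W_i-W_j}{j-i}=-\sum_iW_i\gamma_i=-\sum_kw_k(\gamma_{k+1}-\gamma_k)=T_0$ by \eqref{eq:sbp}. The second part is $\frac12\sum_{i<j}\frac{(W_i-W_j)(\delta_i-\delta_j)}{(i-j)^2}=\frac12\sum_i\delta_i\Gamma_i$, by collecting the coefficient of $\delta_i$, and \eqref{eq:sbp} with $u_0=u_r=1$ turns it into $T_1$. The third part is $T_2$.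
\end{proof}

For $r=2$ and $w_1=1$ we have $W_1=-1$, $W_2=1$, $\Gamma_1=-2$, $\Gamma_2=2$, $e_{12}=2-2u$, and the lemma reads
\[
\frac2{2-u}=2+(2u-2)+\frac{2(1-u)^2}{2-u}.
\]
The constant $T_0$ is the slope at the base point. The term $T_1$ is affine in $u$, so bounds on the means of the $u_k$ control it. The remainder $T_2$ blows up at the walls $g_k=0$ and needs a separate argument.

\subsection{A bound on the remainders}\label{sub:q}
The radial field $u$ is tangent to the walls $u_k=0$, so it gives an identity rather than an inequality. In that identity the $q_{ij}$ all appear with the same sign, against the divergence $r-1$.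

\begin{lemma}\label{lem:q}
If $\mathbb E[u_k]\le M$ for all $k$, then $2\sum_{i<j}d_{ij}\,\mathbb E[q_{ij}]\le r-1+2H_{r-1}+2M$.
\end{lemma}

\begin{proof}
Apply the divergence theorem to the field $fu$. On $\{u_k=0\}$ its normal component vanishes, and on $\{g_k=0\}$ the function $f$ vanishes. So
\begin{equation}\label{eq:radial}
(r-1)+\mathbb E[u\cdot\nabla\log f_0]+\mathbb E[u\cdot\nabla\log f_1]=0 .
\end{equation}
The function $e_{ij}$ is affine in $u$, so $u\cdot\nabla e_{ij}=e_{ij}-\varepsilon_{ij}$, where $\varepsilon_{ij}$ is its value at $u=0$. There $\delta_1=1$, $\delta_r=-1$ and the other $\delta_i$ vanish, so $\varepsilon_{ij}\ge0$ for $i<j$. By \eqref{eq:q}, $\frac e{d+e}=\frac ed-\frac{e^2}{d(d+e)}=\frac ed-dq$, and therefore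
\[
u\cdot\nabla\log f_0=2\sum_{i<j}\frac{e_{ij}-\varepsilon_{ij}}{d_{ij}+e_{ij}}\le2\sum_{i<j}\frac{e_{ij}}{d_{ij}}-2\sum_{i<j}d_{ij}q_{ij}.
\]
By \eqref{eq:sbp}, and since $u_k\ge0$ and $\gamma$ decreases,
\[
2\sum_{i<j}\frac{e_{ij}}{d_{ij}}=\sum_i\delta_i\gamma_i=\gamma_1-\gamma_r+\sum_ku_k(\gamma_{k+1}-\gamma_k)\le\gamma_1-\gamma_r=2H_{r-1}.
\]
For the last term of \eqref{eq:radial}, the segment from $0$ to $u$ lies in $\Delta$ and $\log f_1$ is concave on it, so $u\cdot\nabla\log f_1(u)\le u\cdot\nabla\log f_1(0)$. By \eqref{eq:f1} at the point $0$ with $w=u$, the right side is $\sum_ku_k\theta_k$, where the constants $\theta_k=\psi(y_{k+1})-\psi(y_k)$, evaluated at $u=0$, are nonnegative. Their sum is $\psi(-r)-\psi(r)$, and $\psi(-r)\le1$, $-\psi(r)\le1$, because $\frac a{r+a-r}=1$ if $a>0$ and $\frac c{r+c-r}=1$ if $c>0$. Hence $\mathbb E[u\cdot\nabla\log f_1]\le2M$. Inserting the three bounds in \eqref{eq:radial} gives the lemma.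
\end{proof}

\subsection{Test directions}
The coefficients of $T_1$ and $T_2$ involve the differences $W_j-W_i$, that is, second differences of $w$, and $\Gamma_{k+1}-\Gamma_k$ involves second differences of these. So we want a bump whose second and fourth derivatives have explicit total mass. The cubic B-spline is such a bump:
\[
\beta(x)=\begin{cases}\frac16(4-6x^2+3|x|^3),&|x|\le1,\\[2pt]\frac16(2-|x|)^3,&1\le|x|\le2,\\[2pt]0,&|x|\ge2.\end{cases}
\]
It is even with $\beta(0)=\frac23$, $\beta(1)=\frac16$. For $x\ge0$ its derivative is $\frac12x(3x-4)$ on $[0,1]$ and $-\frac12(2-x)^2$ on $[1,2]$, so $\beta$ is nonnegative and decreasing on $[0,2]$. Its second derivative is $3|x|-2$ for $|x|\le1$ and $2-|x|$ for $1\le|x|\le2$. The pieces match, so $\beta$ is $C^2$, and $\beta''$ is piecewise linear with values $0,1,-2,1,0$ at $-2,-1,0,1,2$. With $x_+=\max(x,0)$,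
\begin{equation}\label{eq:beta2}
\beta''(x)=(x+2)_+-4(x+1)_++6x_+-4(x-1)_++(x-2)_+,\qquad\int|\beta''|=2\Big(\frac23+\frac16+\frac12\Big)=\frac83 .
\end{equation}
The periodic function $\sum_{l\in\mathbb Z}\beta(x+l)$ has a second derivative that is linear between integers and equals $1-2+1=0$ at integers; so it is constant, equal to $\frac16+\frac23+\frac16=1$.

Second differences are compared with second derivatives as follows. If $\omega$ is $C^2$ with compact support and $m\ge1$ is an integer, then
\begin{equation}\label{eq:tent}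
\sum_{l\in\mathbb Z}\big|2\omega(l)-\omega(l+m)-\omega(l-m)\big|\le m^2\int|\omega''| .
\end{equation}
Indeed, adding Taylor's formulas for $\omega(l+m)$ and $\omega(l-m)$ gives $2\omega(l)-\omega(l+m)-\omega(l-m)=-\int(m-|x-l|)_+\,\omega''(x)\,dx$, and $\sum_l(m-|x-l|)_+=m^2$ for all real $x$, because the sum is linear between consecutive integers and equals $m+2(1+\dots+(m-1))=m^2$ at integers.

\begin{lemma}\label{lem:bump}
Let $h\ge1$ and $k_0$ be integers, $w(x)=\frac32\beta\big(\frac{x-k_0}h\big)$, and for $i\in\mathbb Z$ put $w_i=w(i)$, $W_i=w_{i-1}-w_i$, $Z_i=W_{i+1}-W_i=2w_i-w_{i-1}-w_{i+1}$. Sums run over $\mathbb Z$.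
\begin{itemize}
\item[(a)] $w_i\ge0$, $w_{k_0}=1$, $w_i=0$ for $|i-k_0|\ge2h$, $\sum_iw_i=\frac32h$ and $\sum_i|W_i|=2$.
\item[(b)] $\sum_i|Z_i|\le\frac4h$ and $\sum_i(Z_i)_+\le\frac2h$.
\item[(c)] With $\widehat\Gamma_i=\sum_{m\ge1}m^{-2}(2W_i-W_{i+m}-W_{i-m})$, we have $\sum_i|\widehat\Gamma_{i+1}-\widehat\Gamma_i|\le\frac{40}{h^2}$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) Each residue class modulo $h$ contributes $\frac32\sum_l\beta(x+l)=\frac32$ to $\sum_iw_i$. The sequence $w_i$ rises from $0$ to $1$ and falls back to $0$, so its total variation is $2$.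

(b) By \eqref{eq:tent} with $m=1$ and \eqref{eq:beta2}, $\sum_i|Z_i|\le\int|w''|=\frac32\cdot\frac83\cdot\frac1h$. Since $\sum_iZ_i=0$, the positive parts carry half of $\sum_i|Z_i|$.

(c) We have $\widehat\Gamma_{i+1}-\widehat\Gamma_i=\sum_{m\ge1}m^{-2}(2Z_i-Z_{i+m}-Z_{i-m})$. Put $\Sigma_m=\sum_i|2Z_i-Z_{i+m}-Z_{i-m}|$. By (b), $\Sigma_m\le16/h$. For small $m$ there is a better bound. Let $Z(x)=2w(x)-w(x-1)-w(x+1)$, a $C^2$ function with $Z(i)=Z_i$. By \eqref{eq:beta2}, $w''(x)=\frac3{2h^3}\sum_{j=-2}^2\mu_j(x-k_0-jh)_+$ with $(\mu_j)=(1,-4,6,-4,1)$. Since $2x_+-(x-1)_+-(x+1)_+=-(1-|x|)_+$, whose integral has absolute value $1$, we get $\int|Z''|\le\frac3{2h^3}\sum_j|\mu_j|=\frac{24}{h^3}$. So $\Sigma_m\le24m^2/h^3$ by \eqref{eq:tent}, and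
\[
\sum_{m\ge1}\frac{\Sigma_m}{m^2}\le\sum_{m\le h}\frac{24}{h^3}+\frac{16}h\sum_{m>h}\frac1{m^2}\le\frac{24}{h^2}+\frac{16}{h^2}.\qedhere
\]
\end{proof}

The fourth-order smoothness matters. The bound $\Sigma_m\le16/h$ alone gives only order $1/h$ in (c); the term $T_1$ would then cost $M^2/h$ instead of $M^2/h^2$, forcing $h\gtrsim M^2$, and the requirement that $Mh/r$ be small would limit the argument to $M\lesssim r^{1/3}$.

\subsection{End of the proof}
Let $r\ge1600$ and $M=\sqrt r/40$, so that $M\ge1$ and $M^2/r=1/1600$. Suppose that $\mathbb E[u_k]\le M$ for all $k$; we derive a contradiction.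

First we make Lemma~\ref{lem:q} numerical. Since $H_{r-1}\le1+\ln r$, its right side is at most $r+1+2\ln r+\sqrt r/20$. At $r=1600$ we have $1+2\ln r+\sqrt r/20<17.8<32=0.02\,r$, and for $r\ge1600$ the derivative $\frac2r+\frac1{40\sqrt r}$ is less than $0.002$. Hence
\begin{equation}\label{eq:qnum}
\sum_{i<j}d_{ij}\,\mathbb E[q_{ij}]\le0.51\,r .
\end{equation}

Choose an integer $h\in[30M,31M]$, which is possible because $M\ge1$. Let $J=[\frac r4,\frac{3r}4]\cap\mathbb Z$, and for $k_0\in J$ let $w$ be as in Lemma~\ref{lem:bump}. Since $2h\le62M=1.55\sqrt r\le0.039\,r$,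
\begin{equation}\label{eq:supp}
w_i\ne0\ \Rightarrow\ 0.211r<i<0.789r,\qquad W_i\ne0\ \Rightarrow\ 0.211r<i<0.789r+1 .
\end{equation}
In particular $w_i=0$ for $i\notin[1,r-1]$, so $(w_1,\dots,w_{r-1})$ is an admissible direction. Keeping the bump in the middle is necessary: near $k=1$ or $k=r-1$ the slope $\frac1k+\frac1{r-k}$ is not small.

Apply \eqref{eq:ibp} with $\phi=\min(u_{k_0},2M)$. The truncation is needed because we control only first moments: it gives $\mathbb E[\phi u_k]\le2M\cdot M$ and $\mathbb E[\phi q_{ij}]\le2M\,\mathbb E[q_{ij}]$, while $\mathbb E[\phi]\le M$. By Markov's inequality, $\mathbb E[\partial_w\phi]=w_{k_0}\mathbb P(u_{k_0}<2M)\ge\frac12$. With Lemma~\ref{lem:expand},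
\begin{equation}\label{eq:key}
\frac12\le MT_0+\mathbb E[\phi T_1]+4M\sum_{i<j}(W_j-W_i)_+\,\mathbb E[q_{ij}].
\end{equation}

\emph{The term $T_0$.} Where $w_k\ne0$, \eqref{eq:supp} gives $\frac1k+\frac1{r-k}=\frac r{k(r-k)}\le\frac1{0.211\cdot0.789\,r}\le\frac{6.01}r$. So
\[
MT_0\le M\cdot\frac{6.01}r\cdot\frac32\cdot31M\le279.5\,\frac{M^2}r\le0.175 .
\]

\emph{The term $T_1$.} The sum defining $\Gamma_i$ runs over $j\in[1,r]$, while $\widehat\Gamma_i$ is the same sum over all $j\in\mathbb Z\setminus\{i\}$. Since $W_j=0$ for $j\notin[1,r]$, for $1\le i\le r$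
\[
\Gamma_i=\widehat\Gamma_i-W_i\rho_i,\qquad\rho_i=\sum_{j\in\mathbb Z\setminus[1,r]}\frac1{(i-j)^2}=\sum_{m\ge i}\frac1{m^2}+\sum_{m\ge r+1-i}\frac1{m^2}.
\]
If $W_i\ne0$, then $i$ and $r+1-i$ both exceed $0.211r$, and $0.211r-1\ge0.2r$; as $\sum_{m\ge l}m^{-2}\le\frac1{l-1}$, we get $\rho_i\le\frac2{0.2r}=\frac{10}r$. By Lemma~\ref{lem:bump}(a),(c),
\[
\sum_{k=1}^{r-1}|\Gamma_{k+1}-\Gamma_k|\le\frac{40}{h^2}+2\sum_i|W_i|\rho_i\le\frac{40}{h^2}+\frac{40}r .
\]
Moreover $W_1=W_r=0$, and $W_j\ne0$ forces $j-1\ge0.2r$ and $r-j\ge0.2r$, so $|\Gamma_1|,|\Gamma_r|\le2/(0.2r)^2=50/r^2$. Therefore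
\[
\mathbb E[\phi T_1]\le\frac12\Big[2M^2\Big(\frac{40}{h^2}+\frac{40}r\Big)+M\,\frac{100}{r^2}\Big]\le\frac{40}{900}+\frac{40}{1600}+\frac{50M}{r^2}\le0.070,
\]
since $\frac{40}{900}+\frac{40}{1600}<0.0695$ and $50M/r^2=1.25\,r^{-3/2}<0.0001$.

\emph{The remainder, averaged over $k_0$.} The bound \eqref{eq:qnum} is of size $r$ and does not say where the $q_{ij}$ are large, so the last term of \eqref{eq:key} may be large for a particular $k_0$. It cannot be large for most of the roughly $r/2$ centers. For $i<j$ we have $(W_j-W_i)_+\le\sum_{l=i}^{j-1}(Z_l)_+$, and $Z_l$ depends only on $l-k_0$. So for fixed $l$ the sum of $(Z_l)_+$ over $k_0\in J$ is at most $2/h$ by Lemma~\ref{lem:bump}(b), and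
\[
\sum_{k_0\in J}(W_j-W_i)_+\le\frac{2(j-i)}h=\frac{d_{ij}}h .
\]
This is exactly the weight in \eqref{eq:qnum}. As $|J|\ge\lfloor r/2\rfloor\ge0.499r$, the average over $k_0\in J$ of the last term of \eqref{eq:key} is at most
\[
\frac{4M}{0.499\,r\,h}\cdot0.51\,r\le4.09\,\frac Mh\le0.137 .
\]

The bounds on the first two terms of \eqref{eq:key} hold for every $k_0\in J$. Averaging \eqref{eq:key} over $J$ gives $\frac12\le0.175+0.070+0.137=0.382$, a contradiction. Hence $\mathbb E[u_k]>\sqrt r/40$ for some $k$, and Theorem~\ref{thm:B} is proved.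

\begin{remark}
The three main contributions to \eqref{eq:key} are of order $Mh/r$, $M^2/h^2$ and $M/h$. The last two require $h$ to be a large multiple of $M$, here $30M$, and the first then requires $M^2/r$ to be small, here $1/1600$. The rank condition $r\ge1600$ is the condition $M\ge1$, which is what Theorem~\ref{thm:main} needs. The constant $1600$ is not claimed to be optimal, and for $3\le r<1600$ we claim nothing beyond the criteria of Theorem~\ref{thm:A}.
\end{remark}

\begin{thebibliography}{99}

\bibitem{Berman} Berman, Invent. Math. (2016).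

\bibitem{BBJ} Berman, Boucksom and Jonsson, J. Amer. Math. Soc. (2021).

\bibitem{BK} Brion and Kumar, \emph{Frobenius Splitting Methods in Geometry and Representation Theory}.

\bibitem{CRZ} Cheltsov, Rubinstein and Zhang, Selecta Math. (2019).

\bibitem{DP} De Concini and Procesi, \emph{Complete symmetric varieties} (1983).

\bibitem{Fang} Hanlong Fang, \emph{Canonical blow-ups of Grassmann manifolds}, arXiv:2007.06200 (2020).

\bibitem{Fujita} Fujita, J. reine angew. Math. (2019).

\bibitem{Li} C. Li, Duke Math. J. (2017).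

\bibitem{Zhuang} Zhuang, \emph{Optimal destabilizing centers and equivariant K-stability}, Invent. Math. (2021).

\end{thebibliography}
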